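\title{$C_2$-cofiniteness of extended parafermion algebras of $\mathfrak{sl}_2$ at negative admissible level}

\begin{abstract}
Let $k=-2+u/v<0$ be an admissible level for $\mathfrak{sl}_2$, with $u,v\ge 2$ coprime, and let $\mathsf{Z}_k$ be the commutant of the Heisenberg field in the simple affine vertex operator algebra $\mathsf{L}_k(\mathfrak{sl}_2)$. Auger, Creutzig and Ridout conjectured that the infinite-order simple current extension $\mathsf{B}_k=\bigoplus_{\lambda\in 2(2v-u)\mathbb{Z}}\mathsf{C}_\lambda$ of $\mathsf{Z}_k$ is $C_2$-cofinite. We prove this for all such levels, without assuming vertex tensor category theory for $\mathsf{Z}_k$ or a Verlinde formula. The proof computes Zhu's commutative algebra of the universal coset, uses a realization of $\mathsf{L}_k(\mathfrak{sl}_2)$ by a Virasoro minimal model and a lattice-type algebra to show that the characters of Zhu's algebra of $\mathsf{Z}_k$ come from a line, and shows that the extension cuts this line down to a point. The charged sectors are controlled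 by correlation functions.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Zhu's commutative algebra and a model case}

We work over $\mathbb{C}$. For a vertex algebra $V$ with vacuum $\mathbf{1}$ and fields $Y(a,z)=\sum_{j\in\mathbb{Z}}a_jz^{-j-1}$ put
\[
C_2(V)=\operatorname{span}\{a_{-2}b : a,b\in V\},\qquad R_V=V/C_2(V).
\]
The product $[a][b]=[a_{-1}b]$ makes $R_V$ a commutative associative algebra with unit $[\mathbf{1}]$, Zhu's commutative algebra: it is what is left of the normally ordered product when all derivatives of fields are set to zero. One calls $V$ \emph{$C_2$-cofinite} if $\dim R_V<\infty$. If $V=\bigoplus_{N\ge0}V_N$ with $V_0=\mathbb{C}\mathbf{1}$, homogeneous elements generate $R_V$ as an algebra exactly when they strongly generate $V$ (Lemma~\ref{lem:strong} is the nontrivial direction). So $V$ is $C_2$-cofinite exactly when it has finitely many strong generators of positive weight and each of them is nilpotent in $R_V$.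

Here is how an extension can create such relations. Let $M_\gamma$ be the Heisenberg vertex algebra of a vector $\gamma$ with $\langle\gamma,\gamma\rangle=2s>0$, $s\in\mathbb{Z}$, and let $V_{\mathbb{Z}\gamma}=\bigoplus_{m}M_\gamma e^{m\gamma}$ be the lattice vertex algebra. Then $R_{M_\gamma}=\mathbb{C}[\gamma]$, so $M_\gamma$ is not $C_2$-cofinite: $R_{M_\gamma}$ has a whole line of characters $\gamma\mapsto\gamma_0$. In the extension,
\[
Y(e^\gamma,z)e^{-\gamma}=z^{-2s}\exp\Big(\sum_{j\ge1}\gamma(-j)\frac{z^j}{j}\Big)\mathbf{1}\equiv z^{-2s}e^{\gamma z}\pmod{C_2(M_\gamma)} .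
\]
The coefficient of $z^1$ on the left is $(e^\gamma)_{-2}e^{-\gamma}\in C_2(V_{\mathbb{Z}\gamma})$, so $\gamma^{2s+1}=0$ in $R_{V_{\mathbb{Z}\gamma}}$. Of the line of characters only the point $\gamma_0=0$ survives. The example also shows that an injective map of vertex algebras need not induce an injective map of Zhu algebras; this will be the first obstacle in the proof.

\subsection{The parafermion coset and its extension}

Let
\[
k=-2+\frac uv<0,\qquad u,v\ge2 \text{ coprime},\qquad w=2v-u=-vk>0 .
\]
We call such $k$ a \emph{negative admissible level}; note $\gcd(v,w)=1$. Let $\mathsf{L}_k=\mathsf{L}_k(\mathfrak{sl}_2)$ be the simple affine vertex operator algebra of level $k$ with standard generators $e,h,f$, so that $h(z)h(y)\sim 2k/(z-y)^2$. Let $\mathsf{H}$ be the Heisenberg vertex subalgebra generated by $h$, and let $\mathsf{Z}_k=\operatorname{Com}(\mathsf{H},\mathsf{L}_k)$ be the parafermion coset, whose conformal vector $\omega$ is the Sugawara vector minus the conformal vector of $\mathsf{H}$. As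 an $\mathsf{H}\otimes\mathsf{Z}_k$-module,
\[
\mathsf{L}_k=\bigoplus_{\lambda\in2\mathbb{Z}}\mathsf{F}_\lambda\otimes\mathsf{C}_\lambda ,
\]
where $\mathsf{F}_\lambda$ is the Fock module on which $h_0$ acts as $\lambda$, and the $\mathsf{C}_\lambda$ are simple current $\mathsf{Z}_k$-modules with $\mathsf{C}_0=\mathsf{Z}_k$. (We shall use only that they are simple.) The lowest weight of $\mathsf{C}_{2p}$ is $|p|-p^2/k=|p|+p^2v/w$. Since $k<0$ it grows quadratically, like the weights of a positive definite lattice of rank one, and it is an integer exactly when $w\mid p^2$; the multiples of $w$ are a choice that works uniformly. Put $L=2w\mathbb{Z}$ and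
\[
\mathsf{B}_k=\bigoplus_{\lambda\in L}\mathsf{C}_\lambda .
\]
The sum $\bigoplus_{\lambda\in L}\mathsf{F}_\lambda$ is a lattice vertex algebra; adjoining it to $\mathsf{L}_k$ gives an extension of $\mathsf{L}_k$, and $\mathsf{B}_k$ is the commutant of the lattice vertex algebra in this extension (Section~\ref{sub:ident}). It is a vertex operator algebra with conformal vector $\omega$.

Assume that the vertex tensor category theory of Huang, Lepowsky and Zhang applies to $\mathsf{Z}_k$ and that a certain Verlinde-type formula gives the Grothendieck fusion rules. Then $\mathsf{B}_k$ has only finitely many irreducible modules, and their characters, supplemented by pseudotraces, generate a finite-dimensional representation of $\mathrm{PSL}(2;\mathbb{Z})$; see \cite{ACR}. Auger, Creutzig and Ridout \cite{ACR} conjectured: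
\begin{quote}
\emph{For every negative admissible level $k$, the vertex operator algebra $\mathsf{B}_k$ is $C_2$-cofinite.}
\end{quote}
The model case suggests the answer. We shall see that $\mathsf{Z}_k$ embeds in the tensor product of a $C_2$-cofinite Virasoro minimal model with a rank one Heisenberg algebra, and $\mathsf{B}_k$ in the tensor product of the minimal model with a positive definite lattice vertex algebra. One therefore expects $R_{\mathsf{Z}_k}$ to have a curve of characters and the extension to remove all of them but one.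

\subsection{The result}

For $n\ge1$ put $\mathsf{B}^{(n)}=\bigoplus_{m\in\mathbb{Z}}\mathsf{C}_{2nm}$, so that $\mathsf{B}_k=\mathsf{B}^{(w)}$.

\begin{theorem}\label{thm:main}
Let $k$ be a negative admissible level and let $n\ge1$ satisfy $w\mid n^2$. Then $\mathsf{B}^{(n)}$, with the vertex operators \eqref{eq:calY}, is a $C_2$-cofinite vertex operator algebra. In particular, taking $n=w$, the algebra $\mathsf{B}_k$ is $C_2$-cofinite for every negative admissible level. In contrast, $\mathsf{Z}_k$ itself is not $C_2$-cofinite.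
\end{theorem}

The proof assumes neither the Huang--Lepowsky--Zhang theory for $\mathsf{Z}_k$ nor a Verlinde formula. It quotes two results: the realization of $\mathsf{L}_k$ from \cite{Ad} and the $C_2$-cofiniteness of the minimal models.

Write $B=\mathsf{B}^{(n)}=\bigoplus_mB^m$ with $B^m=\mathsf{C}_{2nm}$, the \emph{sector} $m$. Then $R_B=\bigoplus_mR_B^m$, and there are three things to prove.
\begin{enumerate}
\item \emph{The sector $0$} (Sections~\ref{sec:univ} and \ref{sec:zero}): the image $R_B^0$ of $\mathsf{Z}_k$ is finite-dimensional.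
\item \emph{Each sector} (Section~\ref{sec:C1}): $R_B^m$ is a finitely generated $R_B^0$-module.
\item \emph{Large sectors} (Section~\ref{sec:large}): for $|m|$ large, $R_B^m$ is spanned by products from smaller sectors.
\end{enumerate}
Then $R_B$ is finitely generated, and the quadratic growth of the lowest weights makes the generators in nonzero sectors nilpotent. Section~\ref{sec:example} carries out by hand as much of this as is visible at $k=-\frac12$.

\section{Preliminaries}\label{sec:prelim}

\subsection{Identities for fields}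

Let $V$ be a vertex algebra with translation operator $L_{-1}$, so $Y(L_{-1}a,z)=\frac{d}{dz}Y(a,z)=[L_{-1},Y(a,z)]$, $L_{-1}\mathbf{1}=0$ and $Y(a,z)\mathbf{1}=e^{zL_{-1}}a$. Put $a^+(z)=\sum_{j\ge0}a_jz^{-j-1}$ and $a^-(z)=\sum_{j<0}a_jz^{-j-1}$. We use the commutator formula and the iterate formula
\begin{align}
[a_j,Y(b,z)]&=\sum_{i\ge0}\binom ji z^{j-i}\,Y(a_ib,z),\label{eq:comm}\\
Y(a_{-i-1}b,z)&=\frac1{i!}\big(\partial^ia^-(z)\big)Y(b,z)+Y(b,z)\frac1{i!}\partial^ia^+(z)\qquad(i\ge0).\label{eq:iter}
\end{align}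
Summing \eqref{eq:comm} over $j\ge0$ with $\sum_{j}\binom js z^{j-s}t^{-j-1}=(t-z)^{-s-1}$ gives
\begin{equation}\label{eq:commplus}
[a^+(t),Y(b,z)]=\sum_{s\ge0}(t-z)^{-s-1}\,Y(a_sb,z),\qquad |t|>|z| .
\end{equation}
In a graded vertex algebra $\operatorname{wt}(a_jb)=\operatorname{wt}a+\operatorname{wt}b-j-1$.

Since $(L_{-1}a)_{-j}=j\,a_{-j-1}$, the space $C_2(V)$ contains $a_{-j}b$ for all $j\ge2$, and it contains $L_{-1}a=a_{-2}\mathbf{1}$. A homomorphism $V\to V'$ induces an algebra homomorphism $R_V\to R_{V'}$; if it is surjective with kernel $N$, then $R_{V'}$ is the quotient of $R_V$ by the image of $N$.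

\begin{lemma}\label{lem:strong}
Let $V=\bigoplus_{N\ge0}V_N$ with $V_0=\mathbb{C}\mathbf{1}$, and let $\mathcal{S}$ be a set of homogeneous elements of positive weight whose classes generate $R_V$ as an algebra. Then $\mathcal{S}$ strongly generates $V$: the span $V'$ of the monomials $a^{(1)}_{-j_1}\cdots a^{(r)}_{-j_r}\mathbf{1}$ with $a^{(i)}\in\mathcal{S}$, $j_i\ge1$, is $V$.
\end{lemma}

\begin{proof}
Assume $V_{N'}\subset V'$ for $N'<N$. The space $V_N$ is spanned by monomials with all $j_i=1$ and by vectors $b_{-2}b'$ with $\operatorname{wt}b<N$, so that $b$ may be taken to be a monomial. We show by induction on the length of the monomial $b$ that $b_{-s}b'\in V'$ whenever $s\ge2$ and $\operatorname{wt}(b_{-s}b')=N$. For $b=\mathbf{1}$ the vector is $0$. For $b=a_{-j}b''$, formula \eqref{eq:iter} writes $b_{-s}b'$ as a combination of vectors $a_{-i}(b''_tb')$ with $i\ge1$, which lie in $V'$ because $\operatorname{wt}(b''_tb')<N$, and of vectors $b''_{-s-i-j}(a_ib')$ with $i\ge0$, which lie in $V'$ because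 $b''$ is shorter.
\end{proof}

\subsection{Correlation functions}\label{sub:rational}

Let $V$ be a vertex operator algebra with weights in $\mathbb{Z}_{\ge0}$, let $\phi$ be a linear functional on $V$ that vanishes on all weight spaces except $V_N$ (we say that $\phi$ is \emph{supported in weight $N$}), and let $b_1,\dots,b_r$ be homogeneous. The following facts are standard.
\begin{itemize}
\item[(R1)] The series $\phi(Y(b_1,t_1)\cdots Y(b_r,t_r)\mathbf{1})$ is the expansion in $|t_1|>\dots>|t_r|$ of a rational function $\mathcal{R}$, homogeneous of degree $N-\sum_i\operatorname{wt}b_i$, whose denominator is a product of powers of the $t_i-t_j$.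
\item[(R2)] (Locality.) $\mathcal{R}$ does not change if the fields $Y(b_i,t_i)$ are permuted.
\item[(R3)] (Associativity.) The Laurent expansion in $x$ of $\mathcal{R}(t_2+x,t_2,t_3,\dots)$ is $\sum_sx^{-s-1}\mathcal{R}_s(t_2,\dots,t_r)$, where $\mathcal{R}_s$ is the rational function of $\phi(Y((b_1)_sb_2,t_2)Y(b_3,t_3)\cdots\mathbf{1})$.
\end{itemize}
By (R1), if $\mathcal{R}$ has no pole along any diagonal $t_i=t_j$, it is a polynomial. We also use duality without comment: if weight spaces are finite-dimensional, a graded subspace is everything as soon as each functional that is supported in one weight and kills the subspace is zero.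

\subsection{Heisenberg, lattice and Virasoro algebras}\label{sub:lattice}

Let $\mathfrak{h}$ be a finite-dimensional space with a nondegenerate symmetric form, $[\eta(i),\eta'(j)]=i\langle\eta,\eta'\rangle\delta_{i+j,0}$, and let $M(\mathfrak{h})$ be the polynomial algebra in the $\eta(-j)$, $j\ge1$. If $\Lambda\subset\mathfrak{h}$ is a subgroup on which \emph{all} inner products are even integers, then $M(\mathfrak{h})\otimes\mathbb{C}[\Lambda]$ is a vertex algebra, with no cocycle: $\eta(0)e^\lambda=\langle\eta,\lambda\rangle e^\lambda$, $Y(\eta(-1)\mathbf{1},z)=\eta(z)=\sum_j\eta(j)z^{-j-1}$,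
\begin{equation}\label{eq:lattice}
Y(e^\lambda,z)=\exp\Big(\sum_{j\ge1}\lambda(-j)\frac{z^j}j\Big)\exp\Big(-\sum_{j\ge1}\lambda(j)\frac{z^{-j}}j\Big)e^\lambda z^{\lambda(0)},
\end{equation}
where $e^\lambda$ acts by $e^{\lambda'}\mapsto e^{\lambda+\lambda'}$, and the remaining fields follow from \eqref{eq:iter}.

If a space $N$ carries an action of the modes $\eta(j)$ of one vector with $\langle\eta,\eta\rangle\ne0$, and each vector of $N$ is killed by all but finitely many monomials in the $\eta(j)$, $j>0$, then $N=\mathbb{C}[\eta(-1),\eta(-2),\dots]\otimes\Omega_N$ with $\Omega_N=\{b:\eta(j)b=0\text{ for }j>0\}$.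

Let $\mathrm{Vir}$ be a universal Virasoro vertex algebra with conformal vector $T$ and $T(z)=\sum_jL^{\mathrm{Vir}}_jz^{-j-2}$, and let $M_\alpha$ be a rank one Heisenberg vertex algebra. Then $R_{\mathrm{Vir}}=\mathbb{C}[T]$, $R_{M_\alpha}=\mathbb{C}[\alpha]$ and $R_{\mathrm{Vir}\otimes M_\alpha}=\mathbb{C}[T,\alpha]$ are polynomial rings, with $\deg T=2$ and $\deg\alpha=1$; here $\alpha$ is the class of $\alpha(-1)\mathbf{1}$, and $C_2(M_\alpha)$ is the ideal generated by the $\alpha(-j)$, $j\ge2$.

\subsection{The affine algebra and the two quoted results}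

Let $V^k$ be the universal affine vertex algebra of $\mathfrak{sl}_2$ at level $k\ne-2$, with $[h,e]=2e$, $[h,f]=-2f$, $[e,f]=h$ and $[a_i,b_j]=[a,b]_{i+j}+ik(a,b)\delta_{i+j,0}$, where $(h,h)=2$, $(e,f)=1$. By the Poincar\'e--Birkhoff--Witt (PBW) theorem it is spanned by ordered monomials in the $h_{-j},e_{-j},f_{-j}$, $j\ge1$, applied to $\mathbf{1}$, for any order. It has a unique maximal ideal $J$, and $\mathsf{L}_k=V^k/J$. The Sugawara vector is $\frac1{2(k+2)}(\frac12h_{-1}^2+e_{-1}f_{-1}+f_{-1}e_{-1})\mathbf{1}$, of central charge $\frac{3k}{k+2}$, and for $k\ne0$ the conformal vector of $\mathsf{H}$ is $\frac1{4k}h_{-1}^2\mathbf{1}$, of central charge $1$. A vector has \emph{charge $p$} if $h_0$ acts on it as $2p$.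

Let $\mathfrak{h}=\mathbb{C}c\oplus\mathbb{C}d$ with $\langle c,c\rangle=\langle d,d\rangle=0$, $\langle c,d\rangle=2$, and put
\[
\Pi(0)=M(\mathfrak{h})\otimes\mathbb{C}[\mathbb{Z}c],\qquad\mu=\frac d2+\frac k4c,\qquad\alpha=\frac d2-\frac k4c .
\]

\begin{theorem}[\cite{Ad}]\label{thm:A}
Let $k\ne-2$ and let $\mathrm{Vir}$ have central charge $13-6(k+2)-\frac6{k+2}$. Then
\[
e\mapsto e^c,\qquad h\mapsto2\mu(-1)\mathbf{1},\qquad f\mapsto\big[(k+2)T-\alpha(-1)^2-(k+1)\alpha(-2)\big]e^{-c}
\]
defines a homomorphism $\Phi:V^k\to\mathrm{Vir}\otimes\Pi(0)$. If $k+2=u/v$ with $u,v\ge2$ coprime and $\mathcal{L}$ is the simple quotient of $\mathrm{Vir}$, the $(u,v)$ minimal model, then the induced map $V^k\to\mathcal{L}\otimes\Pi(0)$ has image $\mathsf{L}_k$; that is, its kernel is $J$.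
\end{theorem}

\begin{lemma}\label{lem:B}
Let $k+2=u/v$ as above. The maximal ideal of $\mathrm{Vir}$ contains an element $\nu$ with $\nu\equiv T^s \pmod{C_2(\mathrm{Vir})}$ for some $s\ge1$.
\end{lemma}

\begin{proof}
The minimal model $\mathcal{L}$ is $C_2$-cofinite; see for example \cite{DLM}. Hence the image of the maximal ideal in $R_{\mathrm{Vir}}=\mathbb{C}[T]$ is a nonzero ideal. It is graded, and proper because the maximal ideal lies in positive weights. So it is $(T^s)$ with $s\ge1$.
\end{proof}

A \emph{character} of a commutative $\mathbb{C}$-algebra is a unital algebra homomorphism to $\mathbb{C}$. We use two textbook facts. By the Nullstellensatz, an element of a finitely generated algebra that is killed by all characters is nilpotent. By lying-over, if $A\subset A'$ are finitely generated and $A'$ is integral over $A$, every character of $A$ extends to $A'$.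

\section{The extensions $\mathsf{B}^{(n)}$}\label{sec:ext}

\subsection{Removing the Heisenberg field}

In this subsection $V$ is $V^k$ or $\mathsf{L}_k$ with $k\ne0,-2$. Put
\[
V^{[p]}=\{b\in V: h_0b=2pb,\ h_jb=0\text{ for }j>0\}.
\]
By Section~\ref{sub:lattice}, $V=\bigoplus_p\mathsf{F}_{2p}\otimes V^{[p]}$; this is where $k\ne0$ first enters. Thus $\mathsf{C}_{2p}=\mathsf{L}_k^{[p]}$, $\mathsf{Z}_k=\mathsf{L}_k^{[0]}$, and we put $\mathsf{Z}^k=(V^k)^{[0]}=\operatorname{Com}(\mathsf{H},V^k)$, the \emph{universal coset}. Let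
\[
\pi:V\to\bigoplus_pV^{[p]}
\]
be the projection with kernel $\sum_{j\ge1}h_{-j}V$. It has three properties.
\begin{itemize}
\item[($\pi$1)] $\pi$ commutes with the modes of every $a\in V^{[0]}$. Indeed $h_ia=0$ for $i\ge0$, so by \eqref{eq:comm} these modes commute with all $h_j$; they preserve $\ker\pi$ and each $V^{[p]}$.
\item[($\pi$2)] $\pi(N)\subset N$ for every $\mathsf{H}$-submodule $N$, because $N$ decomposes in the same way as $V$. In particular $\pi(J)\subset J$.
\item[($\pi$3)] $\pi$ commutes with $V^k\to\mathsf{L}_k$. Hence $(V^k)^{[p]}\to\mathsf{C}_{2p}$ is surjective and $\mathsf{Z}_k=\mathsf{Z}^k/(J\cap\mathsf{Z}^k)$.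
\end{itemize}
Let $L_j=L_j^{\mathrm{Sug}}-L_j^{\mathsf{H}}$ be the modes of $\omega\in V^{[0]}$. On $V^{[p]}$, \emph{weight} means $L_0$-eigenvalue, which is the Sugawara weight minus $(2p)^2/4k=p^2/k$.

To multiply vectors of $\bigoplus_pV^{[p]}$ we multiply them in $V$ and project. The projection spoils the derivative property of fields, and a power of $z$ repairs it. For $b\in V^{[p]}$, $b'\in V^{[p']}$ put
\begin{equation}\label{eq:calY}
\mathcal{Y}(b,z)b'=z^{-2pp'/k}\,\pi\big(Y(b,z)b'\big),
\end{equation}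
a series with coefficients in $V^{[p+p']}$. For $p=0$ it equals $Y(b,z)b'$ by ($\pi$1).

\begin{lemma}\label{lem:calY}
Let $b\in V^{[p]}$, $b'\in V^{[p']}$, $a\in V^{[0]}$.
\begin{itemize}
\item[(a)] $Y(b,z)b'=\exp\big(\frac pk\sum_{j\ge1}h_{-j}\frac{z^j}j\big)\,\pi(Y(b,z)b')$.
\item[(b)] Formulas \eqref{eq:comm} and \eqref{eq:iter} hold on $V^{[p']}$ with $\mathcal{Y}$ in place of $Y$.
\item[(c)] $\mathcal{Y}(L_{-1}b,z)=\frac d{dz}\mathcal{Y}(b,z)$, and $\pi(Y(b,z)\mathbf{1})=e^{zL_{-1}}b$.
\item[(d)] For homogeneous $b,b'$ the coefficient of $z^s$ in $\mathcal{Y}(b,z)b'$ has weight $\operatorname{wt}b+\operatorname{wt}b'+s$.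
\end{itemize}
\end{lemma}

\begin{proof}
(a) For $t>0$, formula \eqref{eq:comm} gives $h_tY(b,z)b'=2pz^t\,Y(b,z)b'$. If $\mathcal{E}$ is the exponential in (a), then $[h_t,h_{-j}]=2kt\delta_{t,j}$ gives $[h_t,\mathcal{E}]=2pz^t\mathcal{E}$. So $\mathcal{E}^{-1}Y(b,z)b'$ is killed by all $h_t$, $t>0$, and therefore equals its own projection, which is $\pi(Y(b,z)b')$.

(b) Applied to $b'$, the formulas in $V$ involve only the operators $a_i$ and the vectors $a_ib\in V^{[p]}$, $a_ib'\in V^{[p']}$. Apply $z^{-2pp'/k}\pi$ and use ($\pi$1).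

(c) We have $L_{-1}^{\mathsf{H}}=\frac1{2k}(h_{-1}h_0+h_{-2}h_1+\cdots)$, so $L_{-1}b=L_{-1}^{\mathrm{Sug}}b-\frac pkh_{-1}b$. By \eqref{eq:iter}, $\pi(Y(h_{-1}b,z)b')=\pi(Y(b,z)h^+(z)b')=2p'z^{-1}\pi(Y(b,z)b')$. Hence $\pi(Y(L_{-1}b,z)b')=\big(\frac d{dz}-\frac{2pp'}{kz}\big)\pi(Y(b,z)b')$, and $(\frac d{dz}-\frac\theta z)z^\theta=z^\theta\frac d{dz}$ with $\theta=2pp'/k$ gives the first claim. Since $L_{-1}^{\mathsf{H}}V\subset\ker\pi$, we have $\pi L_{-1}^{\mathrm{Sug}}=L_{-1}\pi$, which gives the second.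

(d) The coefficient of $z^{s'}$ in $\pi(Y(b,z)b')$ has weight $\operatorname{wt}b+\operatorname{wt}b'+s'+\frac{p^2+p'^2-(p+p')^2}k$, and $s=s'-2pp'/k$.
\end{proof}

\subsection{Weights, symmetry and simplicity}

By PBW, a vector of charge $p$ needs at least $|p|$ modes $e_{-j}$ or $f_{-j}$, so its Sugawara weight is at least $|p|$. Thus $V^{[p]}$ has finite-dimensional weight spaces and weights in $|p|-p^2/k+\mathbb{Z}_{\ge0}$; for $p=0$ the weight-$0$ space is $\mathbb{C}\mathbf{1}$. For $p\ge0$ the vector $e_{-1}^p\mathbf{1}$ lies in $V^{[p]}$ and has weight $p-p^2/k$; its image $e^{pc}$ under the maps of Theorem~\ref{thm:A} is nonzero.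

The automorphism $\sigma:e\leftrightarrow f$, $h\mapsto-h$ of $V^k$ preserves $J$, fixes $\omega$ and commutes with $\pi$. So on $\mathsf{L}_k$ it maps $\mathsf{C}_{2p}$ onto $\mathsf{C}_{-2p}$ preserving weights, preserves $\mathsf{Z}_k$, and satisfies $\sigma\mathcal{Y}(b,z)b'=\mathcal{Y}(\sigma b,z)\sigma b'$. We use $\sigma$ to reduce every statement to positive charge, where the realization is simple.

The simplicity of the $\mathsf{C}_\lambda$ is part of the setting of \cite{ACR}; we recall the reason.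

\begin{lemma}\label{lem:simple}
Each $\mathsf{C}_{2p}$ is a simple $\mathsf{Z}_k$-module.
\end{lemma}

\begin{proof}
Let $0\ne b\in\mathsf{C}_{2p}$ generate the $\mathsf{Z}_k$-submodule $N$. By associativity the span of all $a_jb$, $a\in\mathsf{L}_k$, is a submodule of $\mathsf{L}_k$, hence equals $\mathsf{L}_k$. Comparing charges, $\mathsf{F}_{2p}\otimes\mathsf{C}_{2p}$ is spanned by the $a_jb$ with $a\in\mathsf{H}\otimes\mathsf{Z}_k$, and these lie in $\mathsf{F}_{2p}\otimes N$. So $N=\mathsf{C}_{2p}$.
\end{proof}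

\subsection{The realization after projection}

From the definitions,
\[
\langle\mu,\mu\rangle=\frac k2,\quad\langle\alpha,\alpha\rangle=-\frac k2,\quad\langle\alpha,\mu\rangle=0,\quad\langle\alpha,c\rangle=\langle\mu,c\rangle=1 .
\]
Since $\mu-\alpha=\frac k2c$, we have for $k\ne0$
\[
c=\frac2k\mu+\delta,\qquad\delta=-\frac2k\alpha,\qquad\langle\delta,\delta\rangle=-\frac2k,\qquad\langle\alpha,\delta\rangle=1,
\]
and $-2/k=2v/w$ at a negative admissible level. On $\mathrm{Vir}\otimes\Pi(0)$ and $\mathcal{L}\otimes\Pi(0)$ let $\pi$ again be the projection that sets all $\mu(-j)$, $j\ge1$, to zero. Its image is $\bigoplus_p\mathrm{Vir}\otimes M_\alpha e^{pc}$, respectively $\bigoplus_p\mathcal{L}\otimes M_\alpha e^{pc}$; it replaces $c(-j)$ by $\delta(-j)$; and $\pi\Phi=\Phi\pi$. The vector $e^{pc}$ has charge $p$. Regard $\mathsf{L}_k$ as a subalgebra of $\mathcal{L}\otimes\Pi(0)$. Then $\mathsf{C}_{2p}=\mathsf{L}_k\cap(\mathcal{L}\otimes M_\alpha e^{pc})$.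

\begin{lemma}\label{lem:real}
Write $e^{p\delta}$ for $e^{pc}$ in $\mathcal{L}\otimes M_\alpha e^{pc}$, so that $\mathsf{C}_{2p}\subset\mathcal{L}\otimes M_\alpha e^{p\delta}$, with $e^{p\delta}=e_{-1}^p\mathbf{1}\in\mathsf{C}_{2p}$ for $p\ge0$. Then $\mathcal{Y}$ is given by the formulas \eqref{eq:lattice} and \eqref{eq:iter} for $\mathcal{L}\otimes M_\alpha\otimes\mathbb{C}[\mathbb{Z}\delta]$, including the possibly fractional power $z^{pp'\langle\delta,\delta\rangle}$.
\end{lemma}

\begin{proof}
For $P\in M_\alpha$ the field $Y(Pe^{pc},z)$ is built by \eqref{eq:iter} from $\alpha^\pm(z)$, their derivatives, and $Y(e^{pc},z)$. On $M_\alpha e^{p'c}$ the operator $c(0)$ vanishes, $c(j)$ acts as $\delta(j)$ for $j>0$, and $\alpha(0)$ acts as $p'=\langle\alpha,p'\delta\rangle$. The projection turns $c(-j)$ into $\delta(-j)$, and $-2pp'/k=pp'\langle\delta,\delta\rangle$.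
\end{proof}

\subsection{The vertex operator algebra}

From now on, except where stated otherwise, $k$ is a negative admissible level and $n\ge1$ is fixed with $w\mid n^2$. Put
\[
\gamma=n\delta,\qquad\langle\gamma,\gamma\rangle=\frac{2n^2v}w,\qquad\Delta_m=n|m|+\frac{n^2v}wm^2 .
\]
As $\gcd(v,w)=1$, the norm $\langle\gamma,\gamma\rangle$ is an even integer if and only if $w\mid n^2$.

\begin{proposition}\label{prop:voa}
$B=\mathsf{B}^{(n)}=\bigoplus_mB^m$, $B^m=\mathsf{C}_{2nm}$, with the fields $\mathcal{Y}$, is a vertex subalgebra of $\mathcal{L}\otimes V_{\mathbb{Z}\gamma}$. It is a vertex operator algebra with conformal vector $\omega$, of central charge $\frac{3k}{k+2}-1$, with weights in $\mathbb{Z}_{\ge0}$ and weight-$0$ space $\mathbb{C}\mathbf{1}$. The lowest weight of $B^m$ is $\Delta_m$, and $\sigma$ is an automorphism of $B$ that exchanges $B^m$ and $B^{-m}$.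
\end{proposition}

\begin{proof}
All inner products in $\mathbb{Z}\gamma$ are even, so $\mathcal{L}\otimes V_{\mathbb{Z}\gamma}$ is a vertex algebra; by Lemma~\ref{lem:real} its fields restrict to $\mathcal{Y}$ on $B$, and $B$ contains $\mathbf{1}$ and is closed under $\mathcal{Y}$. The modes of $\omega$ are the $L_j$, and $L_{-1}$ is the translation operator by Lemma~\ref{lem:calY}(c). The weights of $B^m$ lie in $\Delta_m+\mathbb{Z}_{\ge0}$, with $\Delta_m$ attained, and $\Delta_m$ is an integer, positive for $m\ne0$ and tending to infinity. So the weight spaces of $B$ are finite-dimensional.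
\end{proof}

Both hypotheses are visible here. If $w\nmid n^2$, the weights of $\mathsf{C}_{2n}$ are not integers. If $k+2=u/v>2$, then $|p|-p^2/k\to-\infty$ and the weights of $\bigoplus_m\mathsf{C}_{2nm}$ are not bounded below. The condition $w\mid n^2$ may allow $n<w$: for $k=-\frac43$ one has $u=2$, $v=3$, $w=4$, and Theorem~\ref{thm:main} covers both $\mathsf{B}^{(2)}$, with $\Delta_1=5$, and its subalgebra $\mathsf{B}_k=\mathsf{B}^{(4)}$, with $\Delta_1=16$.

On $B$ we write $Y$ for $\mathcal{Y}$. The space $C_2(B)$ is graded by sector and by weight and lies in positive weights. So $R_B=\bigoplus_mR_B^m$, and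
\[
\bar R=R_B^0=\mathsf{Z}_k/(C_2(B)\cap\mathsf{Z}_k)=\mathbb{C}\mathbf{1}\oplus\bar R_+
\]
is a nonzero quotient of $R_{\mathsf{Z}_k}$, with $\bar R_+$ its part of positive weight.

\subsection{Identification with $\mathsf{B}_k$}\label{sub:ident}

Let $n=w$ and $\beta=\frac{2w}k\mu=-2v\mu$. Then $\langle\beta,\beta\rangle=-2vw$, $\langle\beta,c\rangle=-2v$, and $h_0=2\mu(0)$ acts on $e^\beta$ as $2w$. All inner products in $\Lambda=\mathbb{Z}c\oplus\mathbb{Z}\beta$ are even, so $V_\Lambda=M(\mathfrak{h})\otimes\mathbb{C}[\Lambda]$ is a vertex algebra containing $\Pi(0)$. In $\mathcal{L}\otimes V_\Lambda$ put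
\[
\mathsf{E}=\bigoplus_{m,p}\mathbb{C}[\mu(-1),\mu(-2),\dots]\;\mathsf{C}_{2p}\,e^{m\beta}\;\cong\;\bigoplus_{m,p}\mathsf{F}_{2p+2wm}\otimes\mathsf{C}_{2p},
\]
where $\mathsf{C}_{2p}e^{m\beta}$ is the shift of $\mathsf{C}_{2p}\subset\mathcal{L}\otimes M_\alpha e^{pc}$ to $\mathcal{L}\otimes M_\alpha e^{pc+m\beta}$. Since $pc+m\beta=p\delta+\frac2k(p+wm)\mu$ with $\delta\perp\mu$, each field of $\mathcal{L}\otimes V_\Lambda$ factors into a part involving only $\mu$ and a part which is $\mathcal{Y}$ by Lemma~\ref{lem:real}. So $\mathsf{E}$ is a vertex subalgebra. It contains $\mathsf{L}_k$ (the terms $m=0$) and the lattice vertex algebra $V_{\mathbb{Z}\beta}=\bigoplus_{\lambda\in L}\mathsf{F}_\lambda$ (from $\mathbf{1}\in\mathsf{C}_0$), and it is generated by them, since $be^{m\beta}$ is the leading coefficient of $Y(e^{m\beta},z)b$ for $b\in\mathsf{C}_{2p}$. This is the extension of $\mathsf{L}_k$ by the lattice algebra.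

A vector of $\mathsf{E}$ that commutes with $V_{\mathbb{Z}\beta}$ is killed by $\mu(j)$, $j\ge0$, so it lies in the sum of the $\mathsf{C}_{2p}e^{m\beta}$ with $p=-wm$. For these, $pc+m\beta=-mw\delta=-m\gamma$. Conversely these vectors lie in $\mathcal{L}\otimes V_{\mathbb{Z}\gamma}$, which commutes with $V_{\mathbb{Z}\beta}$ because $\langle\gamma,\beta\rangle=0$ and $\langle\alpha,\mu\rangle=0$. Hence $\operatorname{Com}(V_{\mathbb{Z}\beta},\mathsf{E})=\bigoplus_m\mathsf{C}_{2wm}$ with exactly the fields $\mathcal{Y}$; that is, $\mathsf{B}_k=\mathsf{B}^{(w)}$.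

\begin{remark}
The normalization of the extension does not matter. If the components $B^m\times B^{m'}\to B^{m+m'}$ of the vertex operator are multiplied by nonzero scalars, the subspace $C_2(B)$ does not change. If $\mathsf{C}_\lambda\boxtimes\mathsf{C}_{\lambda'}\cong\mathsf{C}_{\lambda+\lambda'}$, the relevant spaces of intertwining operators are one-dimensional, so any simple extension structure on $\bigoplus_{\lambda\in L}\mathsf{C}_\lambda$ is of this form.
\end{remark}

\section{The vectors $W_r$ and the level $k=-\frac12$}\label{sec:example}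

The simplest vectors of the coset come from the product of $e\in V^{[1]}$ and $f\in V^{[-1]}$. For $k\ne0,-2$ put
\[
W(x)=\pi\big(Y(e,x)f\big)=\sum_{r\ge0}W_r\,x^{r-2},\qquad W_r=\pi(e_{1-r}f)\in V^{[0]},\quad\operatorname{wt}W_r=r .
\]
Then $W_0=k\mathbf{1}$, $W_1=\pi(h)=0$, and $W_2=(k+2)\omega$: indeed $f_{-1}e_{-1}=e_{-1}f_{-1}-h_{-2}$, so $\omega$, being the projection of the Sugawara vector, is $\frac1{k+2}\pi(e_{-1}f_{-1}\mathbf{1})$.

The map $\Phi$ sends $\mathsf{Z}^k$ into $U=\mathrm{Vir}\otimes M_\alpha$, and $R_U=\mathbb{C}[T,\alpha]$. Since $[c(j),\alpha(-j)]=j$, conjugation by $\exp(-\sum_{j\ge1}c(j)x^{-j}/j)$ sends $\alpha(-j)$ to $\alpha(-j)-x^{-j}$. So \eqref{eq:lattice} gives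
\[
\Phi(W(x))=\exp\Big(\sum_{j\ge1}\delta(-j)\frac{x^j}j\Big)\Big[(k+2)T-\Big(\alpha(-1)-\frac1x\Big)^2-(k+1)\Big(\alpha(-2)-\frac1{x^2}\Big)\Big].
\]
Put
\[
\tau=-\frac2k\alpha,\qquad S=(k+2)T-\alpha^2,\qquad\text{so that }\ \mathbb{C}[S,\tau]=\mathbb{C}[T,\alpha],
\]
with $\deg S=2$, $\deg\tau=1$. Modulo $C_2(U)$ the exponential becomes $e^{\tau x}$ and the bracket becomes $S+2\alpha x^{-1}+kx^{-2}$, so $x^2W(x)\mapsto(k-k\tau x+Sx^2)e^{\tau x}$. The coefficient of $x^{m+2}$ is $\frac{\tau^m}{m!}\big[S+k\tau^2\big(\frac1{(m+1)(m+2)}-\frac1{m+1}\big)\big]$. Hence for $m\ge0$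
\begin{equation}\label{eq:xi}
m!\,W_{m+2}\;\longmapsto\;\xi_m=\tau^m\Big(S-\frac k{m+2}\tau^2\Big)\in R_U .
\end{equation}
This already proves the last assertion of Theorem~\ref{thm:main}.

\begin{proposition}\label{prop:notC2}
$\mathsf{Z}_k$ is not $C_2$-cofinite.
\end{proposition}

\begin{proof}
Compose $R_{\mathsf{Z}_k}\to R_{\mathcal{L}\otimes M_\alpha}=\mathbb{C}[T,\alpha]/(T^s)$ with $T\mapsto0$. The class of $W_2$ goes to $\xi_0|_{T=0}=-\alpha^2-\frac k2\tau^2=-\frac{k(k+2)}4\tau^2$, which is not nilpotent in $\mathbb{C}[\alpha]$. Its powers are linearly independent, so $\dim R_{\mathsf{Z}_k}=\infty$.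
\end{proof}

Composing further with $\alpha\mapsto\alpha_0$ gives a line of characters of $R_{\mathsf{Z}_k}$, as in the model case.

\begin{example}\label{ex:half}
Let $k=-\frac12$, so $u=3$, $v=2$, $w=1$. The central charge in Theorem~\ref{thm:A} is $13-9-4=0$; then $L^{\mathrm{Vir}}_1T=L^{\mathrm{Vir}}_2T=0$, so $\mathcal{L}=\mathbb{C}$ and $\nu=T$ in Lemma~\ref{lem:B}. Here $n=1$, $\gamma=\delta$ has norm $4$, and $B=\mathsf{B}_k=\bigoplus_m\mathsf{C}_{2m}\subset V_{\mathbb{Z}\delta}$ has central charge $-2$ and $\Delta_m=|m|+2m^2=0,3,10,\dots$. The vectors $e\in B^1$ and $f\in B^{-1}$ have weight $3$.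

\emph{The sector $0$.} In $B$, $Y(e,z)f=z^{2/k}W(z)=\sum_rW_rz^{r-6}$. So $W_r\in C_2(B)$ for $r\ge7$. At $T=0$ we have $S=-\tau^2/16$ and $\xi_5=(\frac1{14}-\frac1{16})\tau^7=\frac1{112}\tau^7$. Hence the character $\alpha\mapsto\alpha_0$ of $R_{\mathsf{Z}_k}$ descends to $\bar R$ only if $\alpha_0=0$.

\emph{Nonzero sectors.} The class $[e]^2$ is represented by a vector of $B^2$ of weight $6<\Delta_2$, so $[e]^2=0$. The lowest vector of $B^2$ is not a new generator either: $Y(e^\delta,z)e^\delta=z^4(e^{2\delta}+\cdots)$, so $e^{2\delta}$ is obtained from $e^\delta$ by the mode of index $-5$ and lies in $C_2(B)$.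
\end{example}

The example shows the mechanism and also what is missing. First, $R_{\mathsf{Z}_k}\to R_{\mathcal{L}\otimes M_\alpha}$ is not known to be injective, so $R_{\mathsf{Z}_k}$ might have characters that the realization does not see. We shall prove injectivity one level up, for $\mathsf{Z}^k\to U$, and then come down. Second, for $n>1$ the vector $f$ must be replaced by a suitable vector of $B^{-1}$. Third, the sectors are infinite-dimensional, and one must control all their vectors. The tool for the first and third points is the same: a functional that kills $C_2$ (or $C_1$) produces correlation functions of $e$ and $f$ that are so constrained that they can be counted.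

\section{Correlation functions of $e$ and $f$}\label{sec:corr}

Let $V$ be $V^k$ or $\mathsf{L}_k$ with $k\ne0,-2$, let $p\ge0$, and let $\phi$ be a functional on $V^{[p]}$ supported in one weight. Then $\phi\circ\pi$, extended by zero to other charges, is supported in one Sugawara weight, and Section~\ref{sub:rational} applies. For a product $Q$ of fields $e,f,h$ write $\langle Q\rangle$ for the rational function of $\phi(\pi(Q\mathbf{1}))$. For $\ell\ge0$ put
\[
K_\ell(z_1,\dots,z_{p+\ell};y_1,\dots,y_\ell)=\Big\langle\prod_{i=1}^{p+\ell}e(z_i)\prod_{j=1}^\ell f(y_j)\Big\rangle .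
\]
It is homogeneous and, by (R2), symmetric in the $z_i$ and in the $y_j$. By (R3) and $e_je=f_jf=0$ for $j\ge0$, its poles lie only on $z_i=y_j$. Let $G_\ell\subset V^{[p]}$ be the span of all coefficients of the series $\pi(\prod_{i\le p+\ell'}e(z_i)\prod_{j\le\ell'}f(y_j)\mathbf{1})$ with $\ell'\le\ell$. By PBW with the modes of $h$ on the left, $V^{[p]}=\bigcup_\ell G_\ell$. A functional $\phi$ that kills $G_{\ell-1}$ kills $G_\ell$ if and only if $K_\ell=0$.

\begin{lemma}\label{lem:corr}
Let $Q=\prod_ie(z_i)\prod_jf(y_j)$ have charge $p$.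
\begin{itemize}
\item[(a)] $\langle h(t)Q\rangle=\big(\sum_i\frac2{t-z_i}-\sum_j\frac2{t-y_j}\big)\langle Q\rangle$.
\item[(b)] The polar part of $\langle e(z)f(y)Q\rangle$ at $y=z$ is $\frac k{(y-z)^2}\langle Q\rangle-\frac1{y-z}\langle h(z)Q\rangle$.
\item[(c)] If $\ell\ge1$ and $\phi$ kills $G_{\ell-1}$, then $K_\ell$ is a polynomial.
\item[(d)] Expand $\langle e(y+x)f(y)Q\rangle$ as a Laurent series in $x$ and its coefficients at $y=\infty$. Then
\begin{multline}\label{eq:fuse}
\langle e(y+x)f(y)Q\rangle=\prod_i\Big(1+\frac x{y-z_i}\Big)^{2/k}\prod_j\Big(1+\frac x{y-y_j}\Big)^{-2/k}\\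
\times\sum_{r\ge0}x^{r-2}\sum_{s\in\mathbb{Z}}\phi\big((W_r)_s\,\pi(Q\mathbf{1})\big)\,y^{-s-1}.
\end{multline}
The prefactor is $1+\sum_{r\ge1}x^r\,O(y^{-1})$.
\end{itemize}
\end{lemma}

Here and below, $O(y^{-i})$ denotes a series that involves only powers $y^{-i'}$ with $i'\ge i$, and for series in $x$ the notation is meant for each coefficient of a power of $x$.

\begin{proof}
(a) The projection kills $h^-(t)$. By \eqref{eq:commplus}, $[h^+(t),e(z)]=\frac2{t-z}e(z)$ and $[h^+(t),f(y)]=-\frac2{t-y}f(y)$, and $h^+(t)\mathbf{1}=0$.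

(b) By (R2) exchange $e(z)$ and $f(y)$; then apply (R3) with $f_1e=k\mathbf{1}$, $f_0e=-h$.

(c) By symmetry it suffices to consider the pole at $z_1=y_1$. By (b) and (a) its polar part is a multiple of $K_{\ell-1}$, which vanishes.

(d) By (R3) the left side is $\phi(\pi(Y(Y(e,x)f,y)Q\mathbf{1}))$, and by Lemma~\ref{lem:calY}(a), $Y(e,x)f=\exp(\frac1k\sum_jh_{-j}\frac{x^j}j)W(x)$. By \eqref{eq:iter}, each $h_{-j}$ contributes the field $\frac1{(j-1)!}\partial^{j-1}h(y)$, with its part $h^-$ placed on the left and its part $h^+$ on the right, and $\sum_{j\ge1}\frac{x^j}{j!}\partial^{j-1}h^\pm(y)=\int_y^{y+x}h^\pm(t)\,dt$. Therefore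
\[
Y(Y(e,x)f,y)=\exp\Big(\frac1k\int_y^{y+x}h^-(t)\,dt\Big)\,Y(W(x),y)\,\exp\Big(\frac1k\int_y^{y+x}h^+(t)\,dt\Big).
\]
Under $\pi$ the left exponential becomes $1$. As in (a), $h^+(t)$ acts on $Q\mathbf{1}$ as multiplication by $\sum_i\frac2{t-z_i}-\sum_j\frac2{t-y_j}$, and $\exp\big(\frac1k\int_y^{y+x}\frac{2\,dt}{t-z}\big)=\big(1+\frac x{y-z}\big)^{2/k}$. Finally the modes of $W_r$ commute with $\pi$.
\end{proof}

Formula \eqref{eq:fuse} turns conditions on $\phi$ into growth conditions: if $\phi$ kills the images of the modes $(W_r)_s$ for $s\le-2$, then moving the pair $e,f$ together to infinity keeps the correlation function bounded; if it kills them also for $s=-1$, the function decays.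

\section{Zhu's algebra of the universal coset}\label{sec:univ}

This section uses only $k\ne0,-2$. We bound $R_{\mathsf{Z}^k}$ from above by correlation functions and from below by \eqref{eq:xi}; the bounds agree.

\begin{lemma}\label{lem:upper}
$\dim(R_{\mathsf{Z}^k})_N\le\lfloor N/2\rfloor$ for $N\ge1$.
\end{lemma}

\begin{proof}
Take $V=V^k$, $p=0$. Let $\Xi_\ell$ be the space of functionals on $\mathsf{Z}^k$ supported in weight $N$ that kill $C_2(\mathsf{Z}^k)$ and $G_\ell$. Since $G_0=\mathbb{C}\mathbf{1}$ and $N\ge1$, $\Xi_0$ is the dual of $(R_{\mathsf{Z}^k})_N$, and $\Xi_\ell=0$ for large $\ell$. The linear map $\phi\mapsto K_\ell$ on $\Xi_{\ell-1}$ has kernel $\Xi_\ell$. It suffices to show that its image has dimension at most $1$ for $1\le\ell\le N/2$ and is zero for $\ell>N/2$.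

Let $\phi\in\Xi_{\ell-1}$. By Lemma~\ref{lem:corr}(c), $K_\ell$ is a homogeneous polynomial of degree $N-2\ell$, so it vanishes for $\ell>N/2$. Put $(z_1,y_1)=(y+x,y)$ in \eqref{eq:fuse}. The terms with $s\le-2$ vanish, since the coefficients of $(W_r)_s\pi(Q\mathbf{1})$ lie in $C_2(\mathsf{Z}^k)$. So each coefficient of a power of $x$ is $O(1)$; being a polynomial in $y$, it is independent of $y$. Thus $(\partial_{z_1}+\partial_{y_1})K_\ell=0$, and by symmetry $(\partial_{z_i}+\partial_{y_j})K_\ell=0$ for all $i,j$. These directions span a space of dimension $(\ell-1)+(\ell-1)+1$, namely the kernel of the linear form $\sum_iz_i-\sum_jy_j$. Hence $K_\ell$ is a constant multiple of $(\sum_iz_i-\sum_jy_j)^{N-2\ell}$.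
\end{proof}

\begin{proposition}\label{prop:A}
The map $R_{\mathsf{Z}^k}\to\mathbb{C}[T,\alpha]=\mathbb{C}[S,\tau]$ induced by $\Phi$ is injective. Its image $A$ is a finitely generated algebra, its component $A_N$, $N\ge1$, has the basis $\xi_0^{\ell-1}\xi_{N-2\ell}$, $1\le\ell\le N/2$, and every character of $A$ is the restriction of the evaluation at some point $(T_0,\alpha_0)\in\mathbb{C}^2$.
\end{proposition}

\begin{proof}
The map is graded and sends $1$ to $1$. For $N\ge1$ the elements $\xi_0^{\ell-1}\xi_{N-2\ell}$ lie in $A_N$ by \eqref{eq:xi}, and their terms of highest degree in $S$ are $S^\ell\tau^{N-2\ell}$. So they are $\lfloor N/2\rfloor$ linearly independent elements. By Lemma~\ref{lem:upper} the map is injective in degree $N$ and they form a basis of $A_N$.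

We have $S=\xi_0+\frac k2\tau^2$ and $\xi_1=\tau(\xi_0+\frac k6\tau^2)$, that is, $\frac k6\tau^3+\xi_0\tau-\xi_1=0$. As $k\ne0$, the ring $\mathbb{C}[S,\tau]=\mathbb{C}[\xi_0,\tau]$ is generated by $1,\tau,\tau^2$ as a module over the Noetherian ring $\mathbb{C}[\xi_0,\xi_1]\subset A$. Hence $A$ is a finite module over it, so finitely generated as an algebra, and $\mathbb{C}[S,\tau]$ is integral over $A$. Lying-over gives the last claim.
\end{proof}

In low weights, $A_1=0$, $A_2=\mathbb{C}\xi_0$, $A_3=\mathbb{C}\xi_1$, $A_4=\mathbb{C}\xi_2\oplus\mathbb{C}\xi_0^2$.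

\begin{remark}
For every $k\ne0,-2$ one has $A=\mathbb{C}[\xi_0,\xi_1,\xi_2,\xi_3]$, so by Lemma~\ref{lem:strong} the coset $\operatorname{Com}(\mathsf{H},V^k)$ is strongly generated in weights $2,3,4,5$. Indeed, for $m\ge4$ the element $\xi_0\xi_{m-2}-\xi_1\xi_{m-3}$ has no term in $S^2$, the coefficient of $S\tau^m$ is $-k\big[\frac16-\frac1{m(m-1)}\big]=-\frac{k(m-3)(m+2)}{6m(m-1)}$, and that of $\tau^{m+2}$ is $k^2\big[\frac1{2m}-\frac1{3(m-1)}\big]=\frac{k^2(m-3)}{6m(m-1)}$. So it equals $-\frac{k(m-3)(m+2)}{6m(m-1)}\,\xi_m$, and induction on $m$ applies. This remark is not used below.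
\end{remark}

\section{The sector $0$}\label{sec:zero}

By ($\pi$3) and Proposition~\ref{prop:A}, $R_{\mathsf{Z}_k}=A/I$, where $I$ is the image of $J\cap\mathsf{Z}^k$ in $A$. So the characters of $R_{\mathsf{Z}_k}$ are the evaluations at points $(T_0,\alpha_0)$ that kill $I$, and we want to show $T_0=0$. This is the only place where admissibility is used beyond the construction of $B$. Our only knowledge of $J$ is that it consists of the vectors whose image under $\Phi$ dies in $\mathcal{L}\otimes\Pi(0)$. If $\nu\otimes\mathbf{1}$ were in the image of $\Phi$, then $T^s\in I$ and we would be done. But the image is too small in charge $0$: already $T\otimes\mathbf{1}$ is not in it, since $A_2$ is spanned by $\xi_0=(k+2)(T-\alpha^2/k)$. The remedy is a detour. In large charge the image of $\Phi$ does contain $\nu\otimes e^{pc}$, and we return to charge $0$ with modes of $f$, watching a functional that extends the evaluation to all charges.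

\subsection{A functional on all charges}

Fix $(T_0,\alpha_0)\in\mathbb{C}^2$, and put $\tau_0=-\frac2k\alpha_0$, $S_0=(k+2)T_0-\alpha_0^2$. Let $\chi':\mathrm{Vir}\to\mathbb{C}[T]\to\mathbb{C}$ be evaluation at $T_0$. Let $\theta:\Pi(0)\to\mathbb{C}$ send $Pe^{pc}$, for any $p$, to the value of the polynomial $P$ at $\alpha(-1)=\alpha_0$, $\alpha(-j)=0$ for $j\ge2$, $\mu(-j)=0$ for $j\ge1$. Put
\[
\chi=\chi_{T_0,\alpha_0}=\chi'\otimes\theta\quad\text{on }\mathrm{Vir}\otimes\Pi(0).
\]
Then $\chi=\chi\circ\pi$; $\chi$ is invariant under the shifts $e^{\pm c}$; and on $U$ it is the composite of $U\to R_U$ with evaluation at $(T_0,\alpha_0)$. If $T_0=0$, then $\chi'$ is the coefficient of the vacuum, so it kills the maximal ideal and $\chi$ descends to $\mathcal{L}\otimes\Pi(0)$.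

Write $f(y)=\sum_jf_jy^{-j-1}$ also for the field of $\Phi(f)$, and $\Gamma(y)=Y(e^{-c},y)$. By \eqref{eq:iter},
\begin{multline}\label{eq:ffield}
f(y)=(k+2)T(y)\Gamma(y)-\alpha^-(y)^2\,\Gamma(y)-2\alpha^-(y)\Gamma(y)\alpha^+(y)-\Gamma(y)\alpha^+(y)^2\\-(k+1)\big(\partial\alpha^-(y)\,\Gamma(y)+\Gamma(y)\,\partial\alpha^+(y)\big).
\end{multline}

\begin{lemma}\label{lem:lower}
Let $b\in\mathrm{Vir}\otimes\Pi(0)$ have charge $p$. Then $e^{\tau_0y}\chi(f(y)b)$ is a polynomial in $y^{-1}$, equal to
\begin{equation}\label{eq:fchi}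
S_0\chi(b)+y^{-1}\big[S_0\chi(c(1)b)-2\alpha_0p\,\chi(b)\big]+O(y^{-2}).
\end{equation}
Hence if $\chi(b)\ne0$, and either $S_0\ne0$ or $\alpha_0p\ne0$, then $\chi(f_jb)\ne0$ for some $j$. If $T_0=0$, the same holds in $\mathcal{L}\otimes\Pi(0)$.
\end{lemma}

\begin{proof}
Under $\chi$, an operator $\alpha^-(y)=\sum_{j\ge1}\alpha(-j)y^{j-1}$ on the left becomes $\alpha_0$, $\partial\alpha^-(y)$ becomes $0$, and $\exp(-\sum_jc(-j)y^j/j)$ becomes $e^{-\tau_0y}$. As $c(0)=0$ on $\Pi(0)$, \eqref{eq:ffield} shows that $e^{\tau_0y}\chi(f(y)b)$ equals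
\[
\chi\Big(e^{\sum_{j\ge1}c(j)y^{-j}/j}\big\{(k+2)T(y)-\alpha_0^2-2\alpha_0\alpha^+(y)-\alpha^+(y)^2-(k+1)\partial\alpha^+(y)\big\}b\Big).
\]
For $b'\in\mathrm{Vir}$ the vectors $L^{\mathrm{Vir}}_{-1}b'$ and $L^{\mathrm{Vir}}_{-j}b'$, $j\ge3$, lie in $C_2(\mathrm{Vir})$, so $\chi'(T(y)b')=T_0\chi'(b')+\sum_{j\ge0}\chi'(L^{\mathrm{Vir}}_jb')y^{-j-2}$. Further $\alpha^+(y)b=py^{-1}b+O(y^{-2})$, while $\alpha^+(y)^2$ and $\partial\alpha^+(y)$ are $O(y^{-2})$. All sums are finite, and \eqref{eq:fchi} follows. If $S_0\ne0$ the constant term is nonzero; if $S_0=0$ the coefficient of $y^{-1}$ is $-2\alpha_0p\chi(b)$.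
\end{proof}

\subsection{Virasoro vectors in large charge}

\begin{lemma}\label{lem:large}
For every $x\in\mathrm{Vir}$, the vector $x\otimes e^{pc}$ lies in $\Phi(V^k)$ for all sufficiently large $p$.
\end{lemma}

\begin{proof}
Let $\mathcal{C}=\pi(\Phi(V^k))$, which is contained in $\Phi(V^k)$ by the argument of ($\pi$2). Call $x$ \emph{good} if $xe^{pc}\in\mathcal{C}$ for all large $p$. Good vectors form a subspace, and $\mathbf{1}$ is good since $e^{pc}=\Phi(e_{-1}^p\mathbf{1})$ for $p\ge0$. Define $H^\pm_s\in M_\alpha$ by $\sum_{s\ge0}H^\pm_sz^s=\exp(\pm\sum_{j\ge1}\delta(-j)z^j/j)$; $H_s^\pm$ is homogeneous of weight $s$.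

\emph{Step 1. If $xe^{pc}\in\mathcal{C}$ for $p\ge p_0$, then $xPe^{pc}\in\mathcal{C}$ for all $P\in M_\alpha$ homogeneous of weight $r$ and all $p\ge p_0+r$.} Since $\langle c,c\rangle=0$, the annihilation parts of the fields $e(z_i)=Y(e^c,z_i)$ act trivially in the following product, and
\[
\pi\big(e(z_1)\cdots e(z_r)\,xe^{pc}\big)=\sum_{s_1,\dots,s_r\ge0}z_1^{s_1}\cdots z_r^{s_r}\;x\,H^+_{s_1}\cdots H^+_{s_r}\,e^{(p+r)c}.
\]
For $p\ge p_0$ all coefficients lie in $\mathcal{C}$. Now $H_s^+-\delta(-s)/s$ is a polynomial in the $\delta(-j)$, $j<s$, so the $H^+_s$, $s\ge1$, generate $M_\alpha$. Thus $P$ is a combination of products of at most $r$ of them, which we pad to $r$ factors with $H_0^+=1$. This is why large charge helps: each extra $e$ pays for one Heisenberg factor.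

\emph{Step 2.} On $xe^{(p+1)c}$ the operator $\alpha^+(z)$ acts as $(p+1)z^{-1}$. So by \eqref{eq:ffield}, for $j\ge2$ the coefficient of $z^{j-2}$ in $\pi(f(z)\,xe^{(p+1)c})$ is
\begin{equation}\label{eq:step2}
(k+2)\sum_{i\le j}\big(L^{\mathrm{Vir}}_{-i}x\big)H^-_{j-i}\,e^{pc}+xP_je^{pc},
\end{equation}
where $P_j\in M_\alpha$, the coefficient of $z^{j-2}$ in
\[
-\Big(\sum_sH_s^-z^s\Big)\Big[\Big(\alpha^-(z)+\frac{p+1}z\Big)^2+(k+1)\Big(\partial\alpha^-(z)-\frac{p+1}{z^2}\Big)\Big],
\]
is homogeneous of weight $j$; its coefficients depend on $p$, which does no harm because the bound in Step 1 depends only on the weight. Only finitely many $i$ contribute. For $x=\mathbf{1}$, $j=2$, the vector \eqref{eq:step2} is $(k+2)Te^{pc}+P_2e^{pc}$, so $Te^{pc}\in\mathcal{C}$ for $p\ge2$. The general case iterates this.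

Let $\mathrm{Vir}_{\le r}$ be the span of products of at most $r$ modes $L_i^{\mathrm{Vir}}$ applied to $\mathbf{1}$. It is stable under $L^{\mathrm{Vir}}_i$ for $i\ge-1$: commute $L_i^{\mathrm{Vir}}$ to the right, where it kills $\mathbf{1}$. Assume that $\mathrm{Vir}_{\le r}$ consists of good vectors and let $x\in\mathrm{Vir}_{\le r}$. We show by induction on $j\ge2$ that $L^{\mathrm{Vir}}_{-j}x$ is good. For large $p$ the vector \eqref{eq:step2} lies in $\mathcal{C}$. By Step 1, so do $xP_je^{pc}$, the terms with $i\le1$ (for which $L^{\mathrm{Vir}}_{-i}x\in\mathrm{Vir}_{\le r}$), and the terms with $2\le i<j$ (by induction on $j$). Since $k+2\ne0$, the remaining term gives $(L^{\mathrm{Vir}}_{-j}x)e^{pc}\in\mathcal{C}$. As $\mathrm{Vir}_{\le r+1}$ is spanned by $\mathrm{Vir}_{\le r}$ and such $L^{\mathrm{Vir}}_{-j}x$, induction on $r$ ends the proof.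
\end{proof}

\subsection{The characters of $R_{\mathsf{Z}_k}$ and of $\bar R$}

\begin{proposition}\label{prop:T0}
If the evaluation at $(T_0,\alpha_0)$ kills $I$, then $T_0=0$. Hence every character of $R_{\mathsf{Z}_k}=A/I$ is the evaluation at a point $(0,\alpha_0)$.
\end{proposition}

\begin{proof}
Suppose $T_0\ne0$. Take $\nu$ from Lemma~\ref{lem:B}. By Lemma~\ref{lem:large} there are $p\ge1$ and $\tilde\nu\in V^k$ with $\Phi(\tilde\nu)=\nu e^{pc}$; replacing $\tilde\nu$ by its component of charge $p$, we may assume that it has charge $p$. Since $\nu e^{pc}$ maps to $0$ in $\mathcal{L}\otimes\Pi(0)$, Theorem~\ref{thm:A} gives $\tilde\nu\in J$. Also $\chi(\Phi(\tilde\nu))=T_0^s\ne0$. If $S_0=0$, then $\alpha_0^2=(k+2)T_0\ne0$; so the hypothesis of Lemma~\ref{lem:lower} holds in every charge $\ge1$. Applying the lemma in charges $p,p-1,\dots,1$ we obtain $b=f_{j_1}\cdots f_{j_p}\tilde\nu\in J$ of charge $0$ with $\chi(\Phi(b))\ne0$. Then $\pi(b)\in J\cap\mathsf{Z}^k$ by ($\pi$2), and $\chi(\Phi(\pi(b)))=\chi(\pi\Phi(b))=\chi(\Phi(b))\ne0$.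 So the class of $\pi(b)$ is an element of $I$ that does not vanish at $(T_0,\alpha_0)$. The second statement follows from Proposition~\ref{prop:A}.
\end{proof}

\begin{remark}
Conversely every evaluation at $(0,\alpha_0)$ is a character of $R_{\mathsf{Z}_k}$, by the proof of Proposition~\ref{prop:notC2}. By the Nullstellensatz the radical of $I$ is the kernel of $A\to\mathbb{C}[\alpha]$, $T\mapsto0$. So the reduced spectrum of $R_{\mathsf{Z}_k}$ is the image of the line $\{T=0\}$ in $\operatorname{Spec}A$; its coordinate ring is a subring of $\mathbb{C}[\alpha]$ containing $\alpha^2$, so it is an irreducible curve.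
\end{remark}

Now the argument of Example~\ref{ex:half} can be run in general. Lemma~\ref{lem:lower} supplies the substitute for $f$.

\begin{proposition}\label{prop:zero}
$\dim\bar R<\infty$.
\end{proposition}

\begin{proof}
The algebra $\bar R$ is a quotient of $A/I$, so it is finitely generated, and each of its characters is the evaluation at some $(0,\alpha_0)$. As a functional on $\mathsf{Z}_k\subset\mathcal{L}\otimes M_\alpha$ this character is $\chi=\chi_{0,\alpha_0}$, and it kills $C_2(B)\cap\mathsf{Z}_k$. Suppose $\alpha_0\ne0$. Then $S_0=-\alpha_0^2\ne0$. Starting from $\chi(\mathbf{1})=1$ and applying Lemma~\ref{lem:lower} $n$ times in $\mathsf{L}_k\subset\mathcal{L}\otimes\Pi(0)$, we find $b'\in\mathsf{L}_k$ of charge $-n$ with $\chi(b')\ne0$. Put $b=\pi(b')\in B^{-1}$; then $\chi(b)\ne0$. For $e^\gamma\in B^1$, formula \eqref{eq:lattice} gives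
\[
\chi\big(Y(e^\gamma,z)b\big)=e^{n\tau_0z}\,z^{-\langle\gamma,\gamma\rangle}\,\psi(z^{-1}),\qquad\psi(z^{-1})=\chi\big(e^{-\sum_{j\ge1}\gamma(j)z^{-j}/j}\,b\big),
\]
where $\psi$ is a polynomial with $\psi(0)=\chi(b)\ne0$. Since $n\tau_0\ne0$, the function $e^{n\tau_0z}$ is not rational, so the right side is not a Laurent polynomial. It has finitely many negative powers of $z$, hence a nonzero coefficient at some $z^{j-1}$ with $j\ge2$. Thus $\chi((e^\gamma)_{-j}b)\ne0$, although $(e^\gamma)_{-j}b\in C_2(B)\cap\mathsf{Z}_k$. This contradiction shows $\alpha_0=0$.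

So the only character of $\bar R$ is the evaluation at $(0,0)$, which kills $\bar R_+$. By the Nullstellensatz $\bar R_+$ consists of nilpotent elements, and a commutative algebra generated by finitely many nilpotent elements is finite-dimensional.
\end{proof}

\section{Each sector is finitely generated}\label{sec:C1}

For a $\mathsf{Z}_k$-module $C$ put
\[
C_1(C)=\operatorname{span}\{a_{-1}b: a\in\mathsf{Z}_k\text{ homogeneous},\ \operatorname{wt}a>0,\ b\in C\}.
\]
It contains $a_{-j}b$ for all $j\ge1$, because $(L_{-1}a)_{-j}=ja_{-j-1}$, and it is stable under $L_{-1}$, because $L_{-1}a_{-1}b=a_{-1}L_{-1}b+(L_{-1}a)_{-1}b$. It need not contain $L_{-1}C$, since $L_{-1}=\omega_0$. The image of $C_1(B^m)$ in $R_B$ is $\bar R_+R_B^m$, so a finite-dimensional complement of $C_1(B^m)$ generates $R_B^m$ over $\bar R$. We treat $\mathsf{C}_{\pm2}$ directly and then pass from $\mathsf{C}_{2p}$ to $\mathsf{C}_{2p+2}$.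

\begin{lemma}\label{lem:C2}
$\dim\mathsf{C}_{\pm2}/C_1(\mathsf{C}_{\pm2})\le3$.
\end{lemma}

\begin{proof}
By $\sigma$ it suffices to treat $\mathsf{C}_2$. Use Section~\ref{sec:corr} with $V=\mathsf{L}_k$, $p=1$, and write $C_1=C_1(\mathsf{C}_2)$. By Lemma~\ref{lem:calY}(c), $G_0$ is spanned by the $L_{-1}^ie$, $i\ge0$. Let $\phi$ be supported in one weight and kill $C_1$. In \eqref{eq:fuse}, $W_0=k\mathbf{1}$ contributes $kx^{-2}\langle Q\rangle$, $W_1=0$, and $W_r$ with $r\ge2$ contributes only terms with $s\ge0$. Together with the form of the prefactor this gives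
\begin{equation}\label{eq:decay}
\langle e(y+x)f(y)Q\rangle=kx^{-2}\langle Q\rangle+\langle Q\rangle\,O(y^{-1})+O(y^{-1}).
\end{equation}

\emph{(a) $\mathsf{C}_2=G_0+C_1$.} Let $\phi$ also kill $G_{\ell-1}$, $\ell\ge1$. Then $K_\ell$ is a polynomial, and in \eqref{eq:decay} $\langle Q\rangle=K_{\ell-1}=0$. So each coefficient of a power of $x$ is a polynomial in $y$ that is $O(y^{-1})$, hence zero. Thus $K_\ell=0$ and $\phi$ kills $G_\ell$. By induction a functional that kills $G_0+C_1$ is zero.

\emph{(b) $L_{-1}^3e\in C_1$.} Let $\phi$ be supported in the weight of $L_{-1}^3e$ and kill $C_1$. Then $K_0(z)=gz^3$ with $g=\frac16\phi(L_{-1}^3e)$, and we must show $g=0$. The idea is to write down $K_1$ from its poles and compare with \eqref{eq:decay}. Name the variables $K_1(z_0,z_1;y)$; its degree is $4-3=1$. By Lemma~\ref{lem:corr}(a),(b), the sum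
\[
\Sigma=\sum_{\{i,j\}=\{0,1\}}\Big[\frac k{(y-z_i)^2}-\frac2{(y-z_i)(z_i-z_j)}\Big]K_0(z_j)
\]
has the same polar parts as $K_1$ at $y=z_0$ and $y=z_1$. It is regular at $z_0=z_1$, because its second terms add up to $-\frac2{z_0-z_1}\big[\frac{K_0(z_1)}{y-z_0}-\frac{K_0(z_0)}{y-z_1}\big]$ and the bracket vanishes there. So $K_1-\Sigma$ is a polynomial of degree $1$, symmetric in $z_0,z_1$, say $\kappa'y+\kappa(z_0+z_1)$. Put $z_0=y+x$. The term $(i,j)=(0,1)$ of $\Sigma$ is $\big[\frac k{x^2}+\frac2{x(y+x-z_1)}\big]K_0(z_1)=kx^{-2}K_0(z_1)+O(y^{-1})$, which matches \eqref{eq:decay} with $Q=e(z_1)$. Hence the rest must decay: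
\[
\kappa'y+\kappa(y+x+z_1)+g\Big[\frac{k(y+x)^3}{(y-z_1)^2}+\frac{2(y+x)^3}{(y-z_1)(y+x-z_1)}\Big]=O(y^{-1}).
\]
Expanding at $y=\infty$,
\begin{align*}
\frac{(y+x)^3}{(y-z_1)^2}&=y+3x+2z_1+O(y^{-1}),\\
\frac{(y+x)^3}{(y-z_1)(y+x-z_1)}&=y+3x+z_1-(x-z_1)+O(y^{-1})=y+2x+2z_1+O(y^{-1}),
\end{align*}
so the bracket is $(k+2)y+(3k+4)x+(2k+4)z_1+O(y^{-1})$. The coefficients of $x$ and $z_1$ give $\kappa=-g(3k+4)=-g(2k+4)$. Thus $gk=0$, and $g=0$ since $k\ne0$. (For $K_0=gz^i$ with $i\le2$ the same comparison gives no condition: the bracket is $O(y^{-1})$ or a constant that the polynomial absorbs.)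

As $C_1$ is $L_{-1}$-stable, $L_{-1}^ie\in C_1$ for $i\ge3$. With (a), $\mathsf{C}_2/C_1$ is spanned by $e$, $L_{-1}e$, $L_{-1}^2e$.
\end{proof}

For the inductive step, a functional $\phi$ on $\mathsf{C}_{2p+2}/C_1$ is tested on products $\mathcal{Y}(b,z)b'$. These numbers reduce to finitely many, and the derivative property gives a linear system for them in which the weight of $\phi$ appears as an eigenvalue of a fixed matrix.

\begin{lemma}\label{lem:C1}
$\dim\mathsf{C}_{2p}/C_1(\mathsf{C}_{2p})<\infty$ for all $p\ne0$.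
\end{lemma}

\begin{proof}
By $\sigma$ let $p>0$; the case $p=1$ is Lemma~\ref{lem:C2}. Assume the claim for $p$. Let $X\subset\mathsf{C}_2$ and $X'\subset\mathsf{C}_{2p}$ be finite-dimensional graded complements of $C_1$, with homogeneous bases $(x_i)$ and $(x'_j)$. By \eqref{eq:comm} for $\mathcal{Y}$, the coefficients of all $\mathcal{Y}(b,z)b'$, $b\in\mathsf{C}_2$, $b'\in\mathsf{C}_{2p}$, span a $\mathsf{Z}_k$-submodule of $\mathsf{C}_{2p+2}$. It contains $e^{(p+1)\delta}$, the leading coefficient of $\mathcal{Y}(e^\delta,z)e^{p\delta}$, so by Lemma~\ref{lem:simple} it is $\mathsf{C}_{2p+2}$.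

Let $\phi$ be a functional on $\mathsf{C}_{2p+2}$ supported in weight $N$ and killing $C_1(\mathsf{C}_{2p+2})$. By Lemma~\ref{lem:calY}(d), for homogeneous $b,b'$,
\[
\phi(\mathcal{Y}(b,z)b')=\varphi(b,b')\,z^{N-\operatorname{wt}b-\operatorname{wt}b'},\qquad\varphi(b,b')\in\mathbb{C}.
\]
Let $a\in\mathsf{Z}_k$ have positive weight. In \eqref{eq:iter} with $i=0$ the term $a^-(z)\mathcal{Y}(b,z)b'$ is killed by $\phi$, and in \eqref{eq:comm} with $j=-1$ so is $a_{-1}\mathcal{Y}(b,z)b'$. As $\binom{-1}i=(-1)^i$,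
\[
\varphi(a_{-1}b,b')=\sum_{i\ge0}\varphi(b,a_ib'),\qquad\varphi(b,a_{-1}b')=-\sum_{i\ge0}(-1)^i\varphi(a_ib,b').
\]
On the right the total weight of the two arguments is smaller by $i+1$. Since the weights of $\mathsf{C}_2$ and $\mathsf{C}_{2p}$ are bounded below and spaced by integers, induction on the total weight expresses every $\varphi(b,b')$ as a linear combination of the numbers $\varphi(x_i,x'_j)$, with coefficients that depend on $b,b'$ but not on $\phi$ or $N$. In particular the map $\phi\mapsto\mathbf{v}=(\varphi(x_i,x'_j))_{i,j}$ is injective. By Lemma~\ref{lem:calY}(c),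
\[
N\varphi(x_i,x'_j)=(\operatorname{wt}x_i+\operatorname{wt}x'_j)\,\varphi(x_i,x'_j)+\varphi(L_{-1}x_i,x'_j),
\]
and reducing the last term gives $N\mathbf{v}=\mathcal{M}\mathbf{v}$ for a square matrix $\mathcal{M}$ of size $\dim X\dim X'$ that does not depend on $\phi$ or $N$. So the dual of the weight-$N$ part of $\mathsf{C}_{2p+2}/C_1$ embeds in the $N$-eigenspace of $\mathcal{M}$. Eigenspaces for distinct eigenvalues are independent, so $\dim\mathsf{C}_{2p+2}/C_1(\mathsf{C}_{2p+2})\le\dim X\dim X'$.
\end{proof}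

\begin{corollary}\label{cor:sector}
$\dim R_B^m<\infty$ for every $m$.
\end{corollary}

\begin{proof}
The case $m=0$ is Proposition~\ref{prop:zero}. For $m\ne0$ let $X_m$ be a finite-dimensional graded complement of $C_1(B^m)$. Then $R_B^m=[X_m]+\bar R_+R_B^m$. A homogeneous element of $\bar R_+R_B^m$ is a sum of products whose second factors have smaller weight, so induction on the weight gives $R_B^m=\bar R\,[X_m]$, which is finite-dimensional.
\end{proof}

\section{Large sectors and the end of the proof}\label{sec:large}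

It remains to exclude new generators of $R_B$ in infinitely many sectors. The sector $B^m$ is spanned by products of $m$ fields from $B^1$, and modulo $C_1$ these fields can be taken from a fixed finite set, so their total weight grows linearly in $m$. The weights of $B^m$ grow quadratically. Hence for large $m$ the correlation functions in question have nonnegative degree, and a functional that kills the products $b_{-1}b'$ forces them to vanish on the diagonals to an order larger than their degree.

By Lemma~\ref{lem:C1} there is a $\rho$ such that every homogeneous vector of $B^1$ of weight $>\rho$ lies in $C_1(B^1)$. Choose $m_0\ge2$ with $\Delta_m\ge m\rho$ for all $m\ge m_0$; this is possible because $k<0$ makes $\Delta_m$ grow quadratically.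

\begin{proposition}\label{prop:large}
For $m\ge m_0$, $\;R_B^m=\sum_{i=1}^{m-1}R_B^i\,R_B^{m-i}$.
\end{proposition}

\begin{proof}
Let $\phi$ be a functional on $B^m$ supported in weight $N\ge\Delta_m$ that kills
\begin{itemize}
\item[(i)] $L_{-1}B^m$;
\item[(ii)] $C_1(B^m)$, hence $a_{-j}B^m$ for $j\ge1$ and $a\in\mathsf{Z}_k$ of positive weight;
\item[(iii)] all $b_{-1}b'$, hence all $b_{-j}b'$ with $j\ge1$, for $b\in B^i$, $b'\in B^{m-i}$, $1\le i\le m-1$.
\end{itemize}
We show that $\phi=0$.

\emph{Claim. Let $r\ge2$, $m_i\ge1$, $\sum_im_i=m$, let $b_i\in B^{m_i}$ be homogeneous, and suppose $D=N-\sum_i\operatorname{wt}b_i\ge0$. Then the rational function $\mathcal{R}$ of $\phi(Y(b_1,t_1)\cdots Y(b_r,t_r)\mathbf{1})$ is zero.}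

Let $r=2$. By (i) and $L_{-1}\mathbf{1}=0$, $(\partial_{t_1}+\partial_{t_2})\mathcal{R}=0$, so $\mathcal{R}$ is a function of $t_1-t_2$. Setting $t_2=0$ gives $\mathcal{R}=\phi((b_1)_{-D-1}b_2)(t_1-t_2)^D$, which is zero by (iii) because $D\ge0$. Let $r\ge3$. By (R2) and (R3), near $t_i=t_j$,
\[
\mathcal{R}=\sum_s(t_i-t_j)^{-s-1}\mathcal{R}_s ,
\]
where $\mathcal{R}_s$ is the $(r-1)$-point function in which $b_i,b_j$ are replaced by $(b_i)_sb_j\in B^{m_i+m_j}$. It is of the same kind, with $D$ replaced by $D+s+1$. By induction on $r$, $\mathcal{R}_s=0$ unless $D+s+1\le-1$, that is, unless $-s-1\ge D+1$. So $\mathcal{R}$ vanishes to order at least $D+1\ge1$ on every diagonal. It is therefore a polynomial of degree $D$ divisible by $(t_1-t_2)^{D+1}$, and so $\mathcal{R}=0$.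

\emph{All $m$-point functions of vectors $b_1,\dots,b_m\in B^1$ vanish.} We use induction on the total weight. If it is at most $N$, apply the Claim with $r=m$. Otherwise $\sum_i\operatorname{wt}b_i>N\ge\Delta_m\ge m\rho$, so some $b_i$ has weight $>\rho$ and lies in $C_1(B^1)$. By (R2) and linearity we may assume $b_1=a_{-1}b'$ with $\operatorname{wt}a>0$, $b'\in B^1$. In \eqref{eq:iter} the term with $a^-(t_1)$ is killed by (ii); moving $a^+(t_1)$ to the right with \eqref{eq:commplus} and $a^+(t_1)\mathbf{1}=0$ gives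
\begin{multline*}
\phi\big(Y(a_{-1}b',t_1)Y(b_2,t_2)\cdots Y(b_m,t_m)\mathbf{1}\big)\\=\sum_{j=2}^m\sum_{s\ge0}(t_1-t_j)^{-s-1}\phi\big(Y(b',t_1)\cdots Y(a_sb_j,t_j)\cdots Y(b_m,t_m)\mathbf{1}\big).
\end{multline*}
Here $a_sb_j\in B^1$ and the total weight has dropped by $s+1$, so the right side vanishes.

\emph{Conclusion.} Taking the last mode to be $b_{-1}\mathbf{1}=b$, we see that $\phi$ kills the span of all $(b_1)_{j_1}\cdots(b_{m-1})_{j_{m-1}}b$ with $b_i,b\in B^1$. This span is stable under $\mathsf{Z}_k$ by \eqref{eq:comm}, because $B^1$ is a $\mathsf{Z}_k$-module, and it contains $e^{m\gamma}\ne0$, since $e^{(i+1)\gamma}$ is the leading coefficient of $Y(e^\gamma,z)e^{i\gamma}$. By Lemma~\ref{lem:simple} the span is $B^m$, so $\phi=0$.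

Thus $B^m$ is the sum of the subspaces in (i), (ii), (iii). As $L_{-1}B^m\subset C_2(B)$, we get $R_B^m=\bar R_+R_B^m+\sum_iR_B^iR_B^{m-i}$. The last sum is an $\bar R$-submodule, so induction on the weight, as in Corollary~\ref{cor:sector}, shows that it is all of $R_B^m$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Proposition~\ref{prop:voa}, $B=\mathsf{B}^{(n)}$ is a vertex operator algebra. By Proposition~\ref{prop:large}, its image under $\sigma$, and induction on $|m|$, the algebra $R_B$ is generated by $\bar R_+$ and the $R_B^m$ with $1\le|m|<m_0$. These spaces are finite-dimensional by Corollary~\ref{cor:sector}; choose homogeneous bases. The elements of $\bar R_+$ are nilpotent, since $\bar R$ is graded and finite-dimensional. If $b\in B^m$, $m\ne0$, is homogeneous, then $[b]^N$ is represented by a vector of $B^{Nm}$ of weight $N\operatorname{wt}b$; it is zero as soon as $\Delta_{Nm}>N\operatorname{wt}b$, which holds for large $N$ because $\Delta_{Nm}$ grows quadratically in $N$. So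 $R_B$ is a commutative algebra generated by finitely many nilpotent elements, and $\dim R_B<\infty$. For $n=w$ this is the statement on $\mathsf{B}_k$ by Section~\ref{sub:ident}, and the statement on $\mathsf{Z}_k$ is Proposition~\ref{prop:notC2}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Ad}
D.~Adamovi\'c, \emph{Realizations of simple affine vertex algebras and their modules: the cases $\widehat{sl(2)}$ and $\widehat{osp(1,2)}$}, Comm. Math. Phys. \textbf{366} (2019).

\bibitem{ACR}
Jean Auger, Thomas Creutzig and David Ridout, \emph{Modularity of logarithmic parafermion vertex algebras}, arXiv:1704.05168 (2017).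

\bibitem{DLM}
Dong, Li and Mason, Comm. Math. Phys. \textbf{214} (2000).

\end{thebibliography}
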